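
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[lemma]{Remark}

\title{Piecewise-linear area-preserving plane maps with irrational rotation number that are not conjugate to a rotation}


\begin{abstract}
For real $\mu,\nu$ consider the area-preserving homeomorphism
$T_{\mu\nu}(x,y)=(\mu|x|+\nu x-y,\,x)$ of the plane and the circle homeomorphism
$S_{\mu\nu}$ that it induces on rays from the origin. We show that for every $\mu\neq0$ there are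
uncountably many $\nu$ such that $S_{\mu\nu}$ has irrational rotation number and $T_{\mu\nu}$ is not
topologically conjugate to a rotation of the plane; for $\mu=0$ there are none. This answers a
question recorded by Lagarias and Rains. For fixed $\mu\ne0$ such $\nu$ are generic in a natural
Cantor set of parameters, and the corresponding rotation numbers are residual in $[0,\frac12]$.
The proof is a Baire category argument. Its main step shows that, because of the kink of $|x|$ at $0$,
in an interval of parameters $\nu$ on which the rotation number is nonconstant the relation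
$T_{\mu\nu}^q=\mathrm{id}$ cannot hold at every parameter with rational rotation number $p/q$ (in lowest terms).
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{The maps}
For real $a,b$ let $F_{ab}(x)=ax$ if $x\ge0$ and $F_{ab}(x)=bx$ if $x<0$, and let
\[
T_{ab}(x,y)=(F_{ab}(x)-y,\;x).
\]
Orbits of $T_{ab}$ are solutions of the recurrence $x_{n+1}=F_{ab}(x_n)-x_{n-1}$, since
$T_{ab}(x_n,x_{n-1})=(x_{n+1},x_n)$. With $\mu=\frac12(a-b)$ and $\nu=\frac12(a+b)$ we have
$F_{ab}(x)=\mu|x|+\nu x$, so the same map is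
\[
T_{\mu\nu}(x,y)=(\mu|x|+\nu x-y,\;x).
\]
It is a homeomorphism with inverse $(x,y)\mapsto(y,F_{ab}(y)-x)$, and it is linear with determinant
$1$ on each of the half-planes $x\ge0$ and $x\le0$. It therefore preserves area and orientation.
The parameter $\mu$ measures the failure of linearity.

Since $T_{\mu\nu}(tv)=tT_{\mu\nu}(v)$ for $t>0$, rays from the origin go to rays, and
$T_{\mu\nu}$ induces an orientation-preserving homeomorphism $S_{\mu\nu}$ of the circle of rays. This
map has a rotation number. We ask how much the rotation number says about the plane map.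

In the linear case $\mu=0$ it says a great deal. If $|\nu|<2$, then $T_{0\nu}$ is linearly conjugate to a
rotation. If $|\nu|\ge2$, then $T_{0\nu}$ has a real eigenvector, so $S_{0\nu}^2$ fixes a ray and the
rotation number is rational. Thus for $\mu=0$ an irrational rotation number forces $T_{0\nu}$ to be
conjugate to a rotation. Nonlinear maps in the family can also be conjugate to rotations.
For $(a,b)=(1,0)$, that is for the recurrence $x_{n+1}=\max(x_n,0)-x_{n-1}$, the map $T$ permutes cyclically
\begin{equation}\label{eq:pentagon}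
v_0=(0,1),\quad v_1=(-1,0),\quad v_2=(0,-1),\quad v_3=(1,0),\quad v_4=(1,1).
\end{equation}
These vectors are listed in counterclockwise order, and $T$ is linear on each cone spanned by two
cyclically consecutive ones, because it can fail to be linear only across the rays of $v_0$ and $v_2$. Hence $T^5=\mathrm{id}$.
The homogeneous map that is linear on these cones and takes $v_i$ to
$(\cos\frac{2\pi i}5,\sin\frac{2\pi i}5)$ conjugates $T$ to the rotation by $\frac{2\pi}5$.

\subsection*{The question}
A theorem of Herman states that if $S_{\mu\nu}$ has irrational rotation number, then either $T_{\mu\nu}$ has an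
invariant circle, or $T_{\mu\nu}$ is topologically transitive, i.e.\ has an orbit dense in $\mathbb R^2$. In
particular, if the rotation number is irrational and $T_{\mu\nu}$ is not topologically conjugate to a rotation of
the plane, then $T_{\mu\nu}$ has a dense orbit. Lagarias and Rains \cite{LR} record the question of whether
such parameters exist. They do: for a given $\mu$, a suitable $\nu$ exists if and only if $\mu\ne0$.

\begin{theorem}\label{thm:A}
For every $\mu\neq0$ there are uncountably many $\nu$ such that $S_{\mu\nu}$ has irrational rotation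
number and $T_{\mu\nu}$ is not topologically conjugate to a rotation of the plane. For $\mu=0$ there is no such
$\nu$.
\end{theorem}

By Herman's theorem each $T_{\mu\nu}$ with $\mu,\nu$ as in Theorem~\ref{thm:A} has a dense orbit; our proofs do not use
that theorem. The statement about $\mu=0$ was proved above. From now on $\mu$ is fixed, and we write
$T_\nu$, $S_\nu$ and $\rho(\nu)$ for the map, the circle map and the rotation number. Rotation numbers are
measured in full turns, with the lift fixed in Section~\ref{sec:circle}. ``Conjugate to a rotation'' always means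
topologically conjugate to a rotation of the plane when it is said of $T_\nu$. A subset of a space is \emph{residual} if it
contains a countable intersection of dense open sets.

\begin{theorem}\label{thm:B}
Fix $\mu\neq0$. Then $\rho$ is continuous and nonincreasing, $\rho=\frac12$ exactly on
$(-\infty,-\sqrt{4+\mu^2}]$, and $\rho=0$ exactly on $[2-|\mu|,\infty)$. Let $P$ be the set of $\nu$ having no
neighborhood on which $\rho$ is constant.
\begin{enumerate}
\item[(1)] $P$ is a Cantor set (nonempty, compact, perfect, nowhere dense), so $\rho$ is a devil's staircase.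
Moreover, $P$ is the closure of $\{\nu:\rho(\nu)\notin\mathbb Q\}$.
\item[(2)] The set of $\nu\in P$ such that $\rho(\nu)$ is irrational and $T_{\nu}$ is not conjugate to a
rotation contains a dense $G_\delta$ subset of $P$.
\item[(3)] For every irrational $\alpha\in(0,\frac12)$ there is exactly one $\nu_\alpha$ with
$\rho(\nu_\alpha)=\alpha$. For a residual set of $\alpha\in[0,\frac12]$, the number $\alpha$ is irrational and
$T_{\nu_\alpha}$ is not conjugate to a rotation.
\end{enumerate}
\end{theorem}

\subsection*{The idea}
Put $u_\theta=(\cos\theta,\sin\theta)$ and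
\[
B(\nu)=\sup_{n\ge0}\,\sup_\theta|T_\nu^nu_\theta|\in[1,\infty].
\]
A map conjugate to a rotation has $B(\nu)<\infty$ (Lemma~\ref{lem:conj}), so we look for irrational
$\rho(\nu)$ with $B(\nu)=\infty$. Such unboundedness is hard to see directly at an irrational rotation number. At a
rational one it is the rule: if $\rho(\nu)=p/q$ in lowest terms, then $B(\nu)=\infty$ unless
$T_\nu^q=\mathrm{id}$ (Proposition~\ref{prop:dich}). Since $\{B>M\}$ is open for each $M$, Baire's theorem carries unboundedness from
rational to irrational rotation numbers, provided that the $\nu\in P$ with $\rho(\nu)=p/q$ rational and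
$T_\nu^q\neq\mathrm{id}$ are dense in~$P$.

This density needs $\mu\neq0$: for $\mu=0$ and $|\nu|<2$ every rational rotation number gives
$T_\nu^q=\mathrm{id}$. The nonlinearity enters through the kink of $T_\nu$ along the rays
$e_+$ and $e_-$ through $(0,1)$ and $(0,-1)$. If $T_\nu^q=\mathrm{id}$, the kink at $e_+$ must be undone later, so
the orbit of $e_+$ must reach $e_-$. For a fixed number of steps $k$, the condition $S^k_\nu e_+=e_-$ is
piecewise polynomial in $\nu$ and has finitely many solutions. Suppose now that $T_\nu^q=\mathrm{id}$ at all rational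
parameters of an interval on which $\rho$ is nonconstant. Then the condition has solutions at infinitely many $\nu$, but with a $k$ that may
grow with the period $q$. The main step (Proposition~\ref{prop:key}) is to choose rotation numbers for which $k$ stays
bounded, which gives a contradiction. In Section~\ref{sec:pentagon} we first treat by hand the parameters near the map of
period $5$ above, where the order of the orbit on the circle alone gives the contradiction.

\section{The circle map}\label{sec:circle}

\subsection*{Lift and rotation number}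
As above, $e_+$ and $e_-$ are the rays through $(0,1)$ and $(0,-1)$.
We have $T_\nu(0,1)=(-1,0)$ and $T_\nu(0,-1)=(1,0)$ for all $\nu$. Hence $S_\nu$ has an increasing
lift $\tilde S_\nu:\mathbb R\to\mathbb R$ acting on angles, with
$\tilde S_\nu(\theta+2\pi)=\tilde S_\nu(\theta)+2\pi$, normalized by $\tilde S_\nu(-\frac\pi2)=0$; it is
jointly continuous in $(\nu,\theta)$. Then
\begin{equation}\label{eq:norm}
\tilde S_\nu(-\tfrac\pi2)=0,\qquad \tilde S_\nu(\tfrac\pi2)=\pi,\qquad \tilde S_\nu(\tfrac{3\pi}2)=2\pi,
\end{equation}
since the middle value lies strictly between the others and is congruent to $\pi$ modulo $2\pi$.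

We use the following textbook facts. Let $f,g$ be increasing homeomorphisms of $\mathbb R$ commuting with
$\theta\mapsto\theta+2\pi$. The limit $\rho(f)=\lim_n f^n(\theta)/(2\pi n)$ exists and does not
depend on $\theta$.
\begin{enumerate}
\item[(R1)] $\rho(f)$ depends continuously on $f$ in the uniform norm; $f\le g$ implies $\rho(f)\le\rho(g)$;
and $\rho(f^n)=n\rho(f)$.
\item[(R2)] Let $q\ge1$ and $p$ be integers. If $f^q(\theta)\ge\theta+2\pi p$ for some $\theta$, then
$\rho(f)\ge p/q$, and likewise with $\le$. Moreover, $\rho(f)=p/q$ if and only if $f^q-2\pi p$ has a fixed point.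
\item[(R3)] (Denjoy) If a $C^1$ orientation-preserving circle diffeomorphism has irrational rotation number and the
logarithm of its derivative has bounded variation, then it is conjugate to a rotation by an
orientation-preserving homeomorphism of the circle.
\end{enumerate}
We set $\rho(\nu)=\rho(\tilde S_\nu)$.

\subsection*{Derivatives}
Because $T_\nu$ preserves area, the derivative of the circle map records radial growth.

\begin{lemma}\label{lem:deriv}
The map $(\nu,\theta)\mapsto\tilde S_\nu(\theta)$ is $C^1$, with
\[
\partial_\theta\tilde S_\nu(\theta)=\frac1{|T_\nu u_\theta|^2}>0,\qquad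
\partial_\nu\tilde S_\nu(\theta)=-\frac{\cos^2\theta}{|T_\nu u_\theta|^2}\le0 .
\]
For every $q\ge2$ we have $\partial_\nu\tilde S_\nu^q(\theta)<0$ for all $\nu,\theta$. For every $n\ge0$,
\begin{equation}\label{eq:growth}
(\tilde S_\nu^n)'(\theta)=|T_\nu^nu_\theta|^{-2}\ge B(\nu)^{-2},
\end{equation}
where $B(\nu)^{-2}=0$ if $B(\nu)=\infty$.
\end{lemma}

\begin{proof}
For $\theta\not\equiv\pm\frac\pi2$ modulo $2\pi$, the map $T_\nu$ coincides near $u_\theta$ with a linear map $A$ with $\det A=1$, so
\[
\frac{d}{d\theta}\arg Au_\theta=\frac{\det(Au_\theta,Au_\theta')}{|Au_\theta|^2}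
=\frac{\det(u_\theta,u'_\theta)}{|Au_\theta|^2}=\frac1{|T_\nu u_\theta|^2}.
\]
The right-hand side is continuous in $\theta$ on the whole circle and $\tilde S_\nu$ is continuous, so the formula
also holds at $\pm\frac\pi2$. For the other derivative put $(X,Y)=T_\nu u_\theta$. Then $Y=\cos\theta$,
$\partial_\nu X=\cos\theta$ and $\partial_\nu Y=0$, so
\[
\partial_\nu\arg(X,Y)=\frac{X\,\partial_\nu Y-Y\,\partial_\nu X}{X^2+Y^2}=-\frac{\cos^2\theta}{|T_\nu u_\theta|^2}.
\]
Both partial derivatives are jointly continuous, so $(\nu,\theta)\mapsto\tilde S_\nu(\theta)$ is $C^1$.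

For iterates the chain rule gives
\[
\partial_\nu\tilde S_\nu^{j+1}(\theta)=(\partial_\nu\tilde S_\nu)(\tilde S_\nu^j\theta)
+\tilde S_\nu'(\tilde S_\nu^j\theta)\,\partial_\nu\tilde S_\nu^j(\theta).
\]
By induction $\partial_\nu\tilde S_\nu^q\le0$, and equality at $\theta$ requires $\cos(\tilde S_\nu^j\theta)=0$
for all $0\le j<q$, i.e.\ that the ray at angle $\theta$ and its first $q-1$ images all be vertical. Since $S_\nu$ maps vertical
rays to horizontal ones, this is impossible for $q\ge2$.

Finally, $T_\nu^ju_\theta=|T_\nu^ju_\theta|\,u_{\tilde S_\nu^j\theta}$, so by homogeneity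
$|T_\nu^nu_\theta|=\prod_{j<n}|T_\nu u_{\tilde S_\nu^j\theta}|$, and the chain rule gives
$(\tilde S_\nu^n)'(\theta)=\prod_{j<n}|T_\nu u_{\tilde S_\nu^j\theta}|^{-2}=|T_\nu^nu_\theta|^{-2}$.
\end{proof}

One iterate is only weakly monotone in $\nu$, because vertical rays have images independent of $\nu$. Two or more iterates
are strictly monotone, and this is why powers $\tilde S_\nu^q$ with $q\ge2$ are used below.

By Lemma~\ref{lem:deriv} and (R1), $\rho$ is continuous and nonincreasing. Hence its level sets are
closed intervals, possibly degenerate or unbounded.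

\begin{lemma}\label{lem:range}
We have $0\le\rho\le\frac12$. Moreover, $\rho(\nu)=0$ if and only if $\nu\ge2-|\mu|$, and $\rho(\nu)=\frac12$
if and only if $\nu\le-\sqrt{4+\mu^2}$. In particular, $\rho$ is nonconstant.
\end{lemma}

\begin{proof}
By \eqref{eq:norm}, $\tilde S_\nu^2(-\frac\pi2)=\tilde S_\nu(0)\in[0,\pi]$, which lies between
$-\frac\pi2$ and $-\frac\pi2+2\pi$. By (R2), $0\le\rho\le\frac12$.

\emph{The value $0$.} Put $a=\nu+\mu$, $b=\nu-\mu$, $F=F_{ab}$, so that $\max(a,b)=\nu+|\mu|$. We show
that $\rho(\nu)=0$ if and only if $\max(a,b)\ge2$. If $\rho(\nu)=0$, then $\tilde S_\nu$ has a fixed point, so $T_\nu(x,y)=\lambda(x,y)$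
for some $\lambda>0$ and $(x,y)\ne0$. Then $x=\lambda y$ and $F(x)=(\lambda+\lambda^{-1})x$; here $x\ne0$, since
otherwise $y=0$ too. So $a$ or $b$ equals $\lambda+\lambda^{-1}\ge2$.

Conversely, if $a\ge2$, write
$a=\lambda+\lambda^{-1}$ with $\lambda>0$. Then $T_\nu(\lambda,1)=(a\lambda-1,\lambda)=\lambda(\lambda,1)$. This
fixed ray has an angle $\theta\in(0,\frac\pi2)$, and
$\tilde S_\nu\theta\in\tilde S_\nu([-\frac\pi2,\frac\pi2])=[0,\pi]$. Both $\theta$ and $\tilde S_\nu\theta$ lie in $[0,\pi]$ and they
are congruent modulo $2\pi$, so $\tilde S_\nu\theta=\theta$ and $\rho(\nu)=0$. If $b\ge2$, write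
$b=\lambda+\lambda^{-1}$ with $\lambda>0$. Then $T_\nu(-\lambda,-1)=(1-b\lambda,-\lambda)=\lambda(-\lambda,-1)$. This
fixed ray has an angle $\theta\in(\pi,\frac{3\pi}2)$, and
$\tilde S_\nu\theta\in\tilde S_\nu([\frac\pi2,\frac{3\pi}2])=[\pi,2\pi]$, so again $\tilde S_\nu\theta=\theta$ and $\rho(\nu)=0$.

\emph{The value $\frac12$.} A ray fixed by $S_\nu^2$ is given by $(x_1,x_0)\neq0$ and $\lambda>0$ with
$T_\nu^2(x_1,x_0)=\lambda(x_1,x_0)$. With $T_\nu(x_1,x_0)=(x_2,x_1)$ this says $x_2=\lambda x_0$ and
$F(x_2)-x_1=\lambda x_1$. Since $F(\lambda x_0)=\lambda F(x_0)$, this is equivalent to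
\begin{equation}\label{eq:two}
F(x_1)=(1+\lambda)x_0,\qquad F(x_0)=(1+\lambda^{-1})x_1 .
\end{equation}
If one of $x_0,x_1$ vanishes, so does the other; hence $x_0x_1\ne0$. If they have the same sign, then
\eqref{eq:two} shows that the relevant slope $a$ or $b$ is positive with square
$(1+\lambda)(1+\lambda^{-1})=2+\lambda+\lambda^{-1}\ge4$, so $\rho(\nu)=0$. If they have opposite signs, then
$a,b<0$ and $ab=2+\lambda+\lambda^{-1}\ge4$. Now if $\rho(\nu)=\frac12$, then $S_\nu^2$ fixes a ray by (R2), and the first case is
excluded because $\rho(\nu)\ne0$; so $a,b<0$ and $ab\ge4$.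

Conversely, let $a,b<0$ and $ab\ge4$, and choose $\lambda>0$ with
$2+\lambda+\lambda^{-1}=ab$. Then $x_1=1$, $x_0=a/(1+\lambda)<0$ satisfy \eqref{eq:two}: the first
equation is immediate, and $F(x_0)=ab/(1+\lambda)=1+\lambda^{-1}$. So $S_\nu^2$ fixes a ray and
$2\rho(\nu)\in\mathbb Z$. As $\max(a,b)<2$, $\rho(\nu)\neq0$, so $\rho(\nu)=\frac12$.

Finally, $a,b<0$ and $ab\ge4$ mean $\nu<-|\mu|$ and $\nu^2-\mu^2\ge4$, that is, $\nu\le-\sqrt{4+\mu^2}$.
\end{proof}

\begin{lemma}\label{lem:conj}
If $T_\nu$ is topologically conjugate to a rotation of the plane, then $B(\nu)<\infty$.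
\end{lemma}

\begin{proof}
Let $T_\nu=\varphi R\varphi^{-1}$ with $R$ a rotation. The compact set $\varphi^{-1}(\{|u|=1\})$ lies in
a closed disc $D$ centered at the center of $R$. Since $R(D)=D$, all sets $T_\nu^n(\{|u|=1\})$, $n\ge0$, lie in the compact set
$\varphi(D)$.
\end{proof}

\section{Rational rotation numbers}\label{sec:rational}

At a rational rotation number only two things can happen: either $T_\nu$ is periodic and the
value is taken at that single parameter, or iterates are unbounded and the value is taken on a whole interval.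

\begin{proposition}\label{prop:dich}
Let $\rho(\nu)=p/q$ in lowest terms. The following are equivalent:
\begin{enumerate}
\item[(i)] $B(\nu)<\infty$;
\item[(ii)] $T_\nu^q=\mathrm{id}$;
\item[(iii)] $\tilde S_\nu^q=\mathrm{id}+2\pi p$;
\item[(iv)] $\rho^{-1}(p/q)=\{\nu\}$.
\end{enumerate}
If they hold, then $q\ge2$ and every ray has exact period $q$ under $S_\nu$.
\end{proposition}

\begin{proof}
Let $f=\tilde S_\nu^q-2\pi p$. By (R2) it has a fixed point.

(i)$\Rightarrow$(iii). Suppose $B(\nu)<\infty$ but $f(\theta_1)\ne\theta_1$. Let $I$ be the open interval between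
$\theta_1$ and $f(\theta_1)$. It lies in one component of the complement of the nonempty, $2\pi$-periodic set of fixed
points of $f$, and this component has length at most $2\pi$. The intervals $f^n(I)$, $n\ge0$, are pairwise
disjoint and lie in the same component. But $f^n$ differs from $\tilde S_\nu^{qn}$ by a constant, so
by \eqref{eq:growth} each $f^n(I)$ has length at least $|I|/B(\nu)^2>0$, a contradiction.

(iii)$\Rightarrow$(ii). Here $S_\nu^q=\mathrm{id}$ and $1=(\tilde S_\nu^q)'(\theta)=|T_\nu^qu_\theta|^{-2}$ for all $\theta$, so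
$T_\nu^q$ fixes every ray and every length on it.

(ii)$\Rightarrow$(i). Only finitely many iterates $T_\nu^n$ are distinct.

Thus (i)--(iii) are equivalent. Suppose they hold. Then $q\ge2$, since $T_\nu(0,1)=(-1,0)$ shows $T_\nu\ne\mathrm{id}$. If
$S_\nu^j$ with $j\ge1$ fixes a ray, then by (R2) $jp/q$ is an integer, so $q\mid j$; thus each
ray has exact period~$q$.

(iii)$\Rightarrow$(iv). Since $q\ge2$, Lemma~\ref{lem:deriv} gives $\tilde S_{\nu'}^q(\theta)>\theta+2\pi p$ for
all $\theta$ if $\nu'<\nu$, and $\tilde S_{\nu'}^q(\theta)<\theta+2\pi p$ for all $\theta$ if $\nu'>\nu$. In both cases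
$\tilde S_{\nu'}^q-2\pi p$ has no fixed point, so $\rho(\nu')\ne p/q$.

(iv)$\Rightarrow$(iii). Suppose (iii) fails. Then $D_{\nu'}(\theta)=\tilde S_{\nu'}^q(\theta)-2\pi p-\theta$
satisfies $D_\nu(\theta_0)=0$ and $D_\nu(\theta_1)\ne0$ for some $\theta_0,\theta_1$, and it is continuous and nonincreasing in $\nu'$. If
$D_\nu(\theta_1)>0$, then for $\nu'>\nu$ close to $\nu$ we have $D_{\nu'}(\theta_1)>0\ge D_{\nu'}(\theta_0)$; if
$D_\nu(\theta_1)<0$, then for $\nu'<\nu$ close to $\nu$ we have $D_{\nu'}(\theta_1)<0\le D_{\nu'}(\theta_0)$. In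
both cases $D_{\nu'}$ has a zero, so $\rho(\nu')=p/q$ for some $\nu'\ne\nu$, and (iv) fails.
\end{proof}

We shall use (iv) in this form: if a rational level set is a nondegenerate interval, then $B=\infty$ at
\emph{every} point of it, the endpoints included.

In the periodic case the cyclic order of an orbit is that of an orbit of a rigid rotation. We need one consequence.

\begin{lemma}\label{lem:succ}
Let $\rho(\nu)=p'/q'$ in lowest terms and $T_\nu^{q'}=\mathrm{id}$. Let $O\subset\mathbb R$ be the set of all angles of
rays in the $S_\nu$-orbit of $e_+$. If $p,q$ are integers with $q\ge1$ and $p'q-q'p=1$, then $\tilde S_\nu^q-2\pi p$ maps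
each point of $O$ to the next larger point of $O$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:dich} the orbit has exactly $q'$ rays, so $O$ has $q'$ points in each period $2\pi$.
Enumerate $O$ increasingly by $\mathbb Z$. Translation by $2\pi$ shifts indices by $q'$, and $\tilde S_\nu$,
an increasing bijection of $O$, shifts them by some integer $s$. From $\tilde S_\nu^{q'}=\mathrm{id}+2\pi p'$ we get
$q's=p'q'$, so $s=p'$. Hence $\tilde S_\nu^q-2\pi p$ shifts indices by $qp'-pq'=1$.
\end{proof}

\section{The kink}\label{sec:kink}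

The next lemma is the only place where $\mu\neq0$ is used directly.

\begin{lemma}\label{lem:kink}
Let $\mu\ne0$ and $T_\nu^q=\mathrm{id}$ with $\rho(\nu)=p/q$ in lowest terms. Then $e_-=S_\nu^ke_+$ for some
$0<k<q$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:dich}, $q\ge2$ and $S_\nu^je_+\neq e_+$ for $1\le j\le q-1$. Suppose also
$S_\nu^je_+\ne e_-$ for these $j$. Then the rays $S_\nu^je_+$, $1\le j\le q-1$, avoid the line $x=0$, so
$T_\nu$ is linear near each of the points $T_\nu^j(0,1)$ with $1\le j\le q-1$. Hence $T_\nu^{q-1}$ coincides near $T_\nu(0,1)$ with an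
invertible linear map $A$. Near $(0,1)$ we get $\mathrm{id}=T_\nu^q=A\circ T_\nu$, so $T_\nu$ coincides there with $A^{-1}$ and is
differentiable at $(0,1)$. This is false, because $\mu|x|$ is not differentiable at $x=0$.
\end{proof}

\begin{lemma}\label{lem:finite}
For each integer $k\ne0$ the set $Z_k=\{\nu:S_\nu^ke_+=e_-\}$ is finite.
\end{lemma}

\begin{proof}
Let $k\ge1$. Then $T_\nu^k(0,1)=(x_{k+1},x_k)$, where $x_0=1$, $x_1=0$ and $x_{n+1}=\mu|x_n|+\nu x_n-x_{n-1}$, so $x_2=-1$.
For $2\le n\le k$ we have $x_{n+1}=(\nu\pm\mu)x_n-x_{n-1}$, with the sign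
given by the sign of $x_n$ (either one may be used if $x_n=0$). For each of the at most $2^{k-1}$ choices of
signs, $x_{k+1}$ becomes a polynomial in $\nu$ of degree exactly $k-1$ with leading coefficient $-1$, by induction. If
$\nu\in Z_k$, then $x_{k+1}=0$, so $\nu$ is a root of one of these polynomials, and $|Z_k|\le2^{k-1}(k-1)$.

Let $k<0$. The condition becomes $S_\nu^{|k|}e_-=e_+$, and the same argument applies with $x_0=-1$, $x_1=0$, $x_2=1$
and leading coefficient $1$.
\end{proof}

\section{A worked case: near the map of period five}\label{sec:pentagon}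

This section illustrates the main step in one example and is not used later.
Let $\mu=\frac12$. At $\nu=\frac12$ we have $(a,b)=(1,0)$, the map of \eqref{eq:pentagon}, with $T^5=\mathrm{id}$. By \eqref{eq:norm} the lift moves the
angle of $v_0$ as follows:
\[
\tfrac\pi2\mapsto\pi\mapsto\tfrac{3\pi}2\mapsto2\pi\mapsto2\pi+\tfrac\pi4\mapsto2\pi+\tfrac\pi2 .
\]
So $\rho(\frac12)=\frac15$, and $e_-=S^2e_+$, as Lemma~\ref{lem:kink} demands for some exponent.
By Proposition~\ref{prop:dich} and monotonicity, $\rho(\nu)>\frac15$ for $\nu<\frac12$. The fractions $n/(5n-1)$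
are in lowest terms and decrease to $\frac15$, so for all large $n$ there is $\nu_n<\frac12$ with
$\rho(\nu_n)=n/(5n-1)$. These parameters increase with $n$ and their limit has rotation number $\frac15$, so
$\nu_n\to\frac12$ by Proposition~\ref{prop:dich}(iv). \emph{We show that none of the
maps $T_{\nu_n}$ with $\nu_n\in(0,\frac12)$ is periodic.}

Let $\nu=\frac12-\delta$ with $0<\delta<\frac12$, so $a=1-\delta$ and $b=-\delta$. Put $\eta=\frac{3\pi}2$, an angle
of $e_-$, and $f_\nu=\tilde S_\nu^5-2\pi$, which is the identity at $\nu=\frac12$. We compare two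
perturbations. First, $T_\nu^2(0,1)=T_\nu(-1,0)=(-b,-1)=(\delta,-1)$, so
\[
\theta_\nu:=\tilde S_\nu^2(\tfrac\pi2)=\eta+\arctan\delta .
\]
Second, put $c=1-a^2=2\delta-\delta^2$ and $d=a-\delta c=1-\delta-2\delta^2+\delta^3$. On $[0,\frac12]$ the derivative
$-1-4\delta+3\delta^2$ of $d$ is negative and $d=\frac18$ at $\delta=\frac12$, so $c,d>0$ for $0<\delta<\frac12$. Then under $T_\nu$
\[
(0,-1)\mapsto(1,0)\mapsto(a,1)\mapsto(-c,a)\mapsto(-d,-c)\mapsto(\delta d+c,\,-d),
\]
where the last two steps use $F(x)=-\delta x$ for $x<0$. The final point stays in the lower half-plane as $\delta\to0$,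
and $f_\nu(\eta)=\eta$ at $\delta=0$, so by continuity
\[
f_\nu(\eta)=\eta+\arctan\Bigl(\delta+\frac cd\Bigr).
\]
Therefore
\begin{equation}\label{eq:trapped}
\eta<\theta_\nu<f_\nu(\eta)\qquad(0<\delta<\tfrac12).
\end{equation}

Now suppose $\rho(\nu)=n/(5n-1)$ with $n\ge1$ and $T_\nu$ is periodic. Then $B(\nu)<\infty$, so $T_\nu^{5n-1}=\mathrm{id}$ by
Proposition~\ref{prop:dich}. By Lemma~\ref{lem:kink} the ray $e_-$ lies on the orbit
of $e_+$, so $\eta$ and $\theta_\nu$ both belong to the set $O$ of Lemma~\ref{lem:succ}. Since
$n\cdot5-(5n-1)\cdot1=1$, that lemma says that $f_\nu(\eta)$ is the point of $O$ next after $\eta$. This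
contradicts \eqref{eq:trapped}; see Figure~\ref{fig:pentagon}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->,thick] (0,0)--(0,1.3) node[above] {$v_0$};
\draw[->,thick] (0,0)--(-1.3,0) node[left] {$v_1$};
\draw[->,thick] (0,0)--(0,-1.3) node[below] {$v_2$};
\draw[->,thick] (0,0)--(1.3,0) node[right] {$v_3$};
\draw[->,thick] (0,0)--(1.3,1.3) node[above right] {$v_4$};
\draw (3.8,0)--(9.2,0);
\fill (4.5,0) circle (2pt) node[below=3pt] {$\eta$};
\fill (5.8,0) circle (2pt) node[below=3pt] {$\theta_\nu$};
\fill (8.4,0) circle (2pt) node[below=3pt] {$f_\nu(\eta)$};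
\draw[->] (4.5,0.15) to[bend left=30] node[above] {$f_\nu$} (8.4,0.15);
\end{tikzpicture}
\caption{Left: for $(a,b)=(1,0)$ the map $T$ takes $v_0\mapsto v_1\mapsto v_2\mapsto v_3\mapsto v_4\mapsto v_0$ and is linear
on the five cones between neighboring vectors, so $T^5=\mathrm{id}$. Right (schematic): for
$(a,b)=(1-\delta,-\delta)$ with $0<\delta<\frac12$, three angles near $\eta=\frac{3\pi}2$, where $f_\nu=\tilde S_\nu^5-2\pi$ and $\theta_\nu$
is the angle of $T_\nu^2(0,1)$. If $T_\nu$ were periodic with rotation number $n/(5n-1)$, then $\eta$ and $f_\nu(\eta)$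
would be neighbors on the orbit of the ray through $(0,1)$; but $\theta_\nu$, also on that orbit, lies strictly between them.}
\label{fig:pentagon}
\end{figure}

Three features of this computation are general. First, $\theta_\nu-\eta$ is at most of order $\delta$ and the displacement
of $f_\nu$ is at least of order $\delta$, so $\eta$ is a bounded number of $f_\nu$-steps from $\theta_\nu$. Second, the rotation numbers are
chosen so that $f_\nu$ does not jump over points of $O$. Third, the kink puts $\eta$ into $O$. One feature is special: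
here $\eta$ falls strictly between $f_\nu^{-1}(\theta_\nu)$ and $\theta_\nu$. In general we cannot exclude that $\eta$
equals some $f_\nu^m(\theta_\nu)$, so order alone gives no contradiction. But such an equality, with $m$ bounded, is one of
finitely many conditions on $\nu$, each with finitely many solutions by Lemma~\ref{lem:finite}.

\section{Periodic maps cannot fill the rational parameters}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $\mu\neq0$ and let $J$ be an open interval on which $\rho$ is nonconstant. Then there is $\nu\in J$ with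
$\rho(\nu)$ rational and $B(\nu)=\infty$.
\end{proposition}

\begin{proof}
Suppose not. By Proposition~\ref{prop:dich}, $T_\nu^q=\mathrm{id}$ for every $\nu\in J$ with $\rho(\nu)=p/q$ in
lowest terms. Since $\rho(J)$ is a nondegenerate interval, there is $\nu_*\in J$ with $\rho(\nu_*)=p/q$
rational, in lowest terms. Then $q\ge2$, and $f_\nu:=\tilde S_\nu^q-2\pi p$ is the identity at $\nu=\nu_*$. By
Lemma~\ref{lem:kink} there are $0<k_*<q$ and $l\in\mathbb Z$ with
\[
\tilde S_{\nu_*}^{k_*}(\tfrac\pi2)=\eta:=-\tfrac\pi2+2\pi l .
\]
Put $\theta_\nu=\tilde S_\nu^{k_*}(\frac\pi2)$, so $\theta_{\nu_*}=\eta$. We shall find infinitely many periodic parameters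
$\nu$ close to $\nu_*$ at which $e_-=S_\nu^ke_+$ with $k$ bounded.

\emph{Step 1: $\eta$ is boundedly many $f_\nu$-steps from $\theta_\nu$.} Fix $\varepsilon>0$. By
Lemma~\ref{lem:deriv}, $\partial_\nu\tilde S_\nu^q(\theta)$ is continuous, $2\pi$-periodic in $\theta$ and negative,
so it is at most some $-c<0$ for $\nu\in[\nu_*-\varepsilon,\nu_*]$ and all $\theta$. On the same parameter interval
$|\partial_\nu\tilde S_\nu^{k_*}(\frac\pi2)|$ is at most some $C>0$. Hence for $\nu_*-\varepsilon<\nu<\nu_*$
\[
f_\nu(\theta)\ge\theta+c(\nu_*-\nu)\quad\text{for all }\theta,\qquad |\theta_\nu-\eta|\le C(\nu_*-\nu).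
\]
The first estimate also gives $f_\nu^{-1}(\theta)\le\theta-c(\nu_*-\nu)$. Fix an integer $M>C/c$, which does not depend on
$\nu$. Then $f_\nu^{-M}(\theta_\nu)<\eta<f_\nu^M(\theta_\nu)$. As $f_\nu^m(\theta_\nu)$ is strictly increasing in $m$,
there is an integer $m=m(\nu)$ with
\begin{equation}\label{eq:m}
-M\le m<M,\qquad f_\nu^m(\theta_\nu)\le\eta<f_\nu^{m+1}(\theta_\nu).
\end{equation}

\emph{Step 2: choice of parameters.} We want rotation numbers to which Lemma~\ref{lem:succ} applies with this pair $p,q$.
Choose integers $p_0,q_0$ with $p_0q-q_0p=1$ and set $p_n=p_0+np$, $q_n=q_0+nq$. Then $p_nq-q_np=1$, so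
$\gcd(p_n,q_n)=1$; for large $n$ we have $q_n>0$, and $p_n/q_n=p/q+1/(qq_n)$ decreases strictly to $p/q$. Fix
$\nu_0\in J$ with $\nu_0<\nu_*$. By Proposition~\ref{prop:dich}(iv) and monotonicity, $\rho(\nu_0)>p/q$. For all
large $n$ we have $p/q<p_n/q_n<\rho(\nu_0)$, and the intermediate value theorem gives
$\nu_n\in(\nu_0,\nu_*)\subset J$ with $\rho(\nu_n)=p_n/q_n$. These $\nu_n$ are distinct and increase with $n$.
Their limit has rotation number $p/q$, so it equals $\nu_*$ by Proposition~\ref{prop:dich}(iv). Hence
$\nu_n\in(\nu_*-\varepsilon,\nu_*)$ for all large~$n$.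

\emph{Step 3: $e_-$ is reached from $e_+$ in a bounded number of forward or backward steps.} Let $n$ be large. By assumption $T_{\nu_n}^{q_n}=\mathrm{id}$. Let $O$ be the set of
angles of the $S_{\nu_n}$-orbit of $e_+$. It contains $\theta_{\nu_n}$, and it contains $\eta$ by
Lemma~\ref{lem:kink} applied at $\nu_n$. By Lemma~\ref{lem:succ} with $p'/q'=p_n/q_n$, the map $f_{\nu_n}$ takes each point of $O$ to the
next larger one. Thus in \eqref{eq:m} the two outer points are consecutive points of $O$, and $\eta\in O$ forces
$\eta=f_{\nu_n}^m(\theta_{\nu_n})$. In terms of rays,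
\[
S_{\nu_n}^ke_+=e_-,\qquad k=k_*+m(\nu_n)\,q,\qquad -M\le m(\nu_n)<M,
\]
and $k\ne0$ because $e_+\ne e_-$. Only finitely many $k$ can occur, so some $Z_k$ with $k\neq0$ contains $\nu_n$
for infinitely many $n$. These parameters are distinct, which contradicts Lemma~\ref{lem:finite}.
\end{proof}

\begin{remark}
Without $\mu\ne0$ the proposition fails. Let $\mu=0$ and let $J\subset(-2,2)$ be a nonempty open interval. Every $T_\nu$ with $\nu\in J$ is linearly conjugate
to a rotation, so $B(\nu)<\infty$ on $J$; but $\rho$ is nonconstant on $J$, since comparing traces gives $2\cos(2\pi\rho(\nu))=\nu$.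
\end{remark}

\section{From rational to irrational: proof of Theorem~\ref{thm:A}}\label{sec:baire}

Fix $\mu\ne0$, let $P$ be as in Theorem~\ref{thm:B}, and let $V=\mathbb R\setminus P$ be the open set of $\nu$ near which $\rho$ is
constant. The category argument takes place in $P$ rather than in $\mathbb R$: in the interior of a plateau nothing is
learned about irrational rotation numbers. The following facts are immediate.
\begin{itemize}
\item $P$ is closed. It is nonempty, since otherwise $\rho$ would be constant, against Lemma~\ref{lem:range}.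
\item $P$ has no isolated point: if $\nu$ were isolated in $P$, then $\rho$ would be constant on $(\nu-\epsilon,\nu)$
and on $(\nu,\nu+\epsilon)$ for some $\epsilon>0$, with equal values by continuity, so $\nu\in V$.
\item $Q=\{\nu\in P:\rho(\nu)\in\mathbb Q\}$ is countable: there are countably many rational values, and each level set is an
interval whose interior lies in $V$, so it meets $P$ in at most two points.
\end{itemize}

For $M\in\mathbb N$ let $U_M=\{\nu\in P:B(\nu)>M\}$. It is open in $P$, because $\nu\mapsto|T_\nu^nu_\theta|$ is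
continuous for all $n,\theta$.

\begin{lemma}\label{lem:dense}
Let $J$ be an open interval meeting $P$. Then $J$ contains an endpoint $\beta$ of some nondegenerate level interval
$\rho^{-1}(p/q)$ with $p/q$ rational, and $\beta\in P$ and $B(\beta)=\infty$. In
particular, every $U_M$ is dense in $P$.
\end{lemma}

\begin{proof}
Since $J$ meets $P$, $\rho$ is nonconstant on $J$. Proposition~\ref{prop:key} gives $\nu'\in J$ with
$\rho(\nu')=p/q$ rational, in lowest terms, and $B(\nu')=\infty$. By Proposition~\ref{prop:dich} the closed level interval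
$L=\rho^{-1}(p/q)$ is nondegenerate. It contains $\nu'\in J$ but not all of $J$, so it has an endpoint $\beta\in J$. Every
neighborhood of $\beta$ contains points outside $L$, so $\beta\in P$. As $\rho(\beta)=p/q$ and $L\ne\{\beta\}$,
Proposition~\ref{prop:dich} gives $B(\beta)=\infty$. Thus $\beta\in U_M\cap J$ for every $M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The case $\mu=0$ was settled in Section~\ref{sec:intro}. Let $\mu\ne0$. The space $P$ is a complete metric space without isolated
points, so removing one point leaves a dense open set. By Baire's theorem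
\[
G=\bigcap_MU_M\setminus Q
\]
is a dense $G_\delta$ in $P$. It is uncountable: if it were countable, removing its points as well would still leave a
dense subset of $P$, but nothing would be left. For $\nu\in G$, $\rho(\nu)$ is irrational and
$B(\nu)=\infty$, so $T_\nu$ is not conjugate to a rotation by Lemma~\ref{lem:conj}.
\end{proof}

\section{The staircase: proof of Theorem~\ref{thm:B}}\label{sec:staircase}

Continuity and monotonicity of $\rho$ were noted after Lemma~\ref{lem:deriv}, the extreme values are given by Lemma~\ref{lem:range},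
and (2) holds because the set in question contains the set $G$ just constructed. It remains to prove (1) and (3).

\begin{lemma}\label{lem:unique}
If $\nu_1<\nu_2$ and $\rho(\nu_2)$ is irrational, then $\rho(\nu_1)>\rho(\nu_2)$. Consequently, each irrational
$\alpha\in(0,\frac12)$ is attained by $\rho$ at exactly one parameter $\nu_\alpha$, and every $\nu$ with $\rho(\nu)\notin\mathbb Q$
lies in $P$.
\end{lemma}

\begin{proof}
Since $\tilde S_\nu$ itself is not strictly monotone in $\nu$, put $f=\tilde S_{\nu_2}^2$ and $g=\tilde S_{\nu_1}^2$.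
By Lemma~\ref{lem:deriv} and compactness there is $\epsilon>0$ with $g\ge f+\epsilon$. By the same lemma $S_{\nu_2}$ is a $C^1$
diffeomorphism, and $\log S_{\nu_2}'=-2\log|T_{\nu_2}u_\theta|$ is Lipschitz, hence of bounded variation. By (R3),
$S_{\nu_2}$ is conjugate to an irrational rotation, and hence so is the circle map with lift $f$. The rotation
number of $f$ is $\tau=2\rho(\nu_2)$.

For integers $n\ge1$ and $m$, the map $f^n-2\pi m$ is conjugate, by a
homeomorphism of $\mathbb R$ that commutes with translation by $2\pi$ and does not depend on $n,m$,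
to translation by $2\pi(n\tau-m)$. This homeomorphism and its inverse are uniformly continuous. So we can choose $n,m$ with $n\tau-m<0$ so close to $0$ that
\[
x-\epsilon<f^n(x)-2\pi m<x\qquad\text{for all }x .
\]
Then $g^n(x)\ge g(f^{n-1}(x))\ge f^n(x)+\epsilon>x+2\pi m$ for all $x$, and (R2) gives
$2\rho(\nu_1)\ge m/n>\tau=2\rho(\nu_2)$.

Thus irrational level sets have at most one point. By continuity and Lemma~\ref{lem:range}, every irrational
$\alpha\in(0,\frac12)$ is attained. If $\rho(\nu)$ is irrational, then $\rho$ is not constant near $\nu$, so $\nu\in P$.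
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Since $\rho$ is locally constant outside $[-\sqrt{4+\mu^2},\,2-|\mu|]$, the closed set $P$ lies in this interval
and is compact. It is nonempty and perfect by Section~\ref{sec:baire}. By Lemma~\ref{lem:dense}, an open
interval $J$ meeting $P$ contains an endpoint of a nondegenerate level interval, so $J$ meets the interior of that
interval, which lies in $V$. Hence $P$ is nowhere dense.

Parameters with irrational $\rho$ lie in the closed set $P$ by Lemma~\ref{lem:unique}. Conversely, on every open interval around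
a point of $P$ the continuous function $\rho$ is nonconstant, so it takes irrational values there. Therefore $P$ is the
closure of $\{\nu:\rho(\nu)\notin\mathbb Q\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
The first statement is Lemma~\ref{lem:unique}. For the second, note that $P\setminus U_M$ is compact, so
$\rho(P\setminus U_M)\subset[0,\frac12]$ is compact. We claim that it is nowhere dense.

Suppose it contains a nonempty
open interval $(r,s)$. The set $P\cap\rho^{-1}((r,s))$ is open in $P$, and it is nonempty because it contains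
$\nu_\alpha$ for each irrational $\alpha\in(r,s)$. Since $U_M$ is open and dense in $P$,
$U_M\cap\rho^{-1}((r,s))$ is nonempty and open in $P$, so by (1) it contains some $\nu$ with $\alpha:=\rho(\nu)$
irrational. As $\alpha\in(r,s)$, also $\alpha=\rho(\nu'')$ for some $\nu''\in P\setminus U_M$. Uniqueness gives
$\nu''=\nu_\alpha=\nu\in U_M$, a contradiction.

Hence the set of irrational $\alpha\in(0,\frac12)$ outside $\bigcup_M\rho(P\setminus U_M)$ is residual in
$[0,\frac12]$. For such $\alpha$ we have $\nu_\alpha\in P$ and $\nu_\alpha\notin P\setminus U_M$ for all $M$, so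
$B(\nu_\alpha)=\infty$, and $T_{\nu_\alpha}$ is not conjugate to a rotation by Lemma~\ref{lem:conj}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LR} Jeffrey C. Lagarias and Eric Rains, \emph{Dynamics of a family of piecewise-linear area-preserving
plane maps III. Cantor set spectra}, arXiv:math/0505103 (2005).
\end{thebibliography}

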